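# A $T_1$ space with more than $e(X)^{\Delta(X)}$ points

## $|X|>e(X)^{\Delta(X)}$ in ZFC

**Theorem A.** Let $\kappa$ be an infinite cardinal with $\kappa^{\omega}=\kappa$. There is a first countable, locally countable $T_1$ space $X$ with $|X|=\kappa^+$, $\Delta(X)=\omega$ and $e(X)\le\kappa$. Hence $e(X)^{\Delta(X)}\le\kappa^\omega=\kappa<|X|$.

Two invariants appear here.

**Definition (diagonal degree).** Let $\Delta_X=\{(x,x):x\in X\}\subset X^2$. The diagonal degree $\Delta(X)$ is the smallest infinite cardinal $\lambda$ such that $\Delta_X$ is the intersection of at most $\lambda$ open subsets of $X^2$. It is defined for every $T_1$ space, because then each set $X^2\setminus\{(x,y)\}$ is open and $\Delta_X=\bigcap_{x\ne y}(X^2\setminus\{(x,y)\})$.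

**Definition (extent).** The extent $e(X)$ is the supremum of the cardinalities of the closed discrete subspaces of $X$.

A point $p$ is an *accumulation point* of $A$ if every neighbourhood of $p$ meets $A\setminus\{p\}$. A set is closed and discrete exactly when it has no accumulation point in $X$. In an infinite $T_1$ space every finite set is closed and discrete, so there $e(X)\ge\omega$. *Locally countable* means that every point has a countable neighbourhood, and "countable" always means at most countable.

The theorem answers a question of Bella, found in Nathan Carlson, "On diagonal degrees and star networks", arXiv:2407.13508 (2024): if $X$ is $T_1$, is $|X|\le e(X)^{\Delta(X)}$? Two inequalities surround it. Ginsburg and Woods (1977) proved $|X|\le 2^{e(X)\Delta(X)}$ for every $T_1$ space. Alas (1982) proved $|X|\le L(X)^{\Delta(X)}$ for every $T_1$ space, where $L(X)$ is the Lindelöf degree and $e(X)\le L(X)$. The question asks whether the larger $L$ can be replaced by the smaller $e$ in the base. Theorem A says that it cannot, in ZFC. For instance $\kappa=(2^\omega)^+$ is regular and satisfies $\kappa^\omega=\kappa\cdot(2^{\omega})^\omega=\kappa$.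 It gives $|X|=(2^\omega)^{++}$, $e(X)\le(2^\omega)^+$, $\Delta(X)=\omega$.

We shall also prove two companions.

**Theorem B.**

1. If $\kappa^\tau=\kappa$ ($\kappa,\tau$ infinite), there is a $T_1$ space with $e(X)=\kappa$, $\Delta(X)=\tau$ and $|X|=\kappa^+=(e(X)^{\Delta(X)})^+$. In particular the inequality fails for every value $\tau$ of $\Delta$ (take $\kappa=2^\tau$). If moreover $2^\kappa=\kappa^+$, then $\kappa^+$ is the largest possible cardinality of a $T_1$ space with these values of $e$ and $\Delta$.
2. Assume GCH, and let $\kappa,\tau$ be infinite cardinals. Every $T_1$ space with $e(X)=\kappa$ and $\Delta(X)=\tau$ satisfies $|X|\le\kappa^\tau$ if and only if $\operatorname{cf}\kappa\le\tau$.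

**Theorem C.** If $\kappa^\omega=\kappa$ and $2^\kappa=\kappa^+$, there is a locally compact, zero-dimensional, first countable, locally countable Hausdorff space $X$ with $|X|=\kappa^+$, $\Delta(X)=\omega$ and $e(X)\le\kappa$. So ZFC does not prove the inequality even for locally compact Hausdorff spaces.

Theorem C has a hypothesis beyond ZFC; these notes do not produce a Hausdorff counterexample in ZFC alone.

## Discrete spaces, the interval, cofinite spaces

If $X$ is discrete of infinite size $\kappa$, then $\Delta_X$ is open, so $\Delta(X)=\omega$; also $e(X)=\kappa$, and $\kappa\le\kappa^\omega$.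

For $X=[0,1]$, the sets $\{(x,y):|x-y|<1/n\}$ show $\Delta(X)=\omega$. Closed discrete sets are finite by compactness, so $e(X)=\omega$. Here $|X|=2^\omega=\omega^\omega$, so the inequality holds with equality.

**Example 1 (cofinite topology).** Let $Z$ be a set of infinite size $\tau$ with the cofinite topology. Proper closed sets are finite and $Z$ itself is not discrete, so closed discrete sets are finite and $e(Z)=\omega$. We claim $\Delta(Z)=\tau$. Let $U\supset\Delta_Z$ be open in $Z^2$. Some cofinite $V$ has $V^2\subset U$: take a basic neighbourhood of one diagonal point and intersect its two sides. For each $z$ in the finite set $Z\setminus V$ there is a cofinite $V_z\ni z$ with $V_z^2\subset U$. If $(x,y)\notin U$, then $x$ and $y$ are not both in $V$. So either $x\in Z\setminus V$ and then $y\notin V_x$, or $y\in Z\setminus V$ and then $x\notin V_y$. Only finitely many pairs qualify. Thus every open superset of $\Delta_Z$ has finite complement. If $\tau>\omega$, then fewer than $\tau$ such sets exclude fewer than $\tau$ of the $\tau$ off-diagonal pairs, so $\Delta(Z)\ge\tau$; if $\tau=\omega$, then $\Delta(Z)\ge\omega$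 by definition. Finally $\Delta(Z)\le\tau$, since $Z$ is $T_1$ and there are only $\tau$ off-diagonal pairs to remove. The inequality holds: $\tau\le\omega^\tau$.

If $X$ is infinite and $e(X)\le\Delta(X)=\tau$, then $e(X)^{\tau}=2^\tau=2^{e(X)\Delta(X)}$, and the inequality is the Ginsburg–Woods bound. So a counterexample needs $e(X)>\Delta(X)$. Under CH the first candidate is $\Delta(X)=\omega$, $e(X)=\omega_1$: then $e(X)^{\Delta(X)}=\omega_1^\omega=\omega_1$, and we look for a space with at least $\omega_2$ points.

## Pair colourings and the bound $2^{e(X)\Delta(X)}$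

The natural attempt at a positive answer is to prove the Ginsburg–Woods bound and try to sharpen it. Here is a proof of that bound from the Erdős–Rado theorem, $(2^\lambda)^+\to(\lambda^+)^2_\lambda$: if the pairs from a set of size $(2^\lambda)^+$ get $\lambda$ colours, some subset of size $\lambda^+$ has all its pairs of one colour.

**Proposition 1.** If $X$ is $T_1$, then $|X|\le2^{e(X)\Delta(X)}$.

*Proof.* We may assume $X$ is infinite. Put $\lambda=e(X)\Delta(X)$ and suppose $|X|>2^\lambda$. Write $\Delta_X=\bigcap_{\xi<\lambda}U_\xi$ with $U_\xi$ open; replacing $U_\xi$ by its intersection with its mirror image, we may assume each $U_\xi$ is symmetric. Colour $\{x,y\}$ by the least $\xi$ with $(x,y)\notin U_\xi$. By Erdős–Rado there are $\xi$ and $H\subset X$ with $|H|=\lambda^+$ such that $(x,y)\notin U_\xi$ for all distinct $x,y\in H$. Each $z\in X$ has an open neighbourhood $O$ with $O^2\subset U_\xi$, and such an $O$ contains at most one point of $H$. As $X$ is $T_1$, removing that point if it differs from $z$ gives a neighbourhood of $z$ missing $H\setminus\{z\}$. So $H$ is closed and discrete, and $|H|=\lambda^+>e(X)$,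 a contradiction. $\square$

Now try to sharpen it for $\Delta(X)=\omega$, $e(X)\le\kappa=\kappa^\omega$, $|X|=\kappa^+$. The same argument would need a monochromatic set of size $\kappa^+$ for every $\omega$-colouring of the pairs from $\kappa^+$. This is false. We shall build $g:[\kappa^+]^2\to\omega$ such that for every $n$ every subset of $\kappa^+$ of size $\kappa^+$ contains a pair of colour at least $n$; such a $g$ has no monochromatic set of size $\kappa^+$. The attempt stops there, and the failing colouring becomes the raw material for the counterexample. Colour $n$ will mean "close to order $n$": for $h:[\kappa^+]^2\to\omega$ put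
$$W_n=\{(x,y):x=y\ \text{or}\ h(x,y)\ge n\},\qquad\text{so that}\qquad \bigcap_nW_n=\{(x,x):x\in\kappa^+\}.\tag{1}$$
If $\kappa^+$ carries a topology in which each $\alpha$ has a neighbourhood base $V_0(\alpha)\supset V_1(\alpha)\supset\cdots$ of open sets with $V_n(\alpha)^2\subset W_n$, then the open sets $\bigcup_\alpha V_n(\alpha)^2$ intersect in the diagonal, and the diagonal degree is $\omega$.

## Limits of isolated points, limits of limits

To make the extent at most $\kappa$, every $A\subset\kappa^+$ of size $\kappa^+$ must acquire an accumulation point. The first construction one tries is flat: points are isolated, except that some $\alpha$ are declared limits of sequences $(\gamma_i)$ of isolated points, with $V_n(\alpha)=\{\alpha\}\cup\{\gamma_i:i\ge n\}$. This never works. Let $I$ be the set of isolated points and $L$ the rest. Each $V_0(\alpha)$ with $\alpha\in L$ meets $L$ only in $\alpha$, and $I$ is open, so $L$ is closed and discrete. If $|L|=\kappa^+$, the extent is $\kappa^+$. If $|L|\le\kappa$, then $\bigcup_{\alpha\in L}V_0(\alpha)$ is open of size at most $\kappa$, and its complement is a closed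 set of $\kappa^+$ isolated points; again the extent is $\kappa^+$.

So limits must be stacked. If $\alpha$ is to be a limit of $(\gamma_i)$ where the $\gamma_i$ may be limits themselves, then $V_n(\alpha)$, being open, must contain neighbourhoods of the $\gamma_i$, and we are led to
$$V_n(\alpha)=\{\alpha\}\cup\bigcup_{i\ge n}V_i(\gamma_i).$$
For $V_n(\alpha)^2\subset W_n$ we must control $h(x,y)$ for *all* $x\in V_i(\gamma_i)$ and $y\in V_j(\gamma_j)$ at once. The colouring must therefore handle pairs of countable sets.

**Definition (property $(\ast)$).** A symmetric $g:[\kappa^+]^2\to\omega$ satisfies $(\ast)$ if for every $n<\omega$ and every family $\mathcal A$ of $\kappa^+$ pairwise disjoint nonempty countable subsets of $\kappa^+$ there are distinct $a,b\in\mathcal A$ with $g(x,y)\ge n$ for all $x\in a$, $y\in b$.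

The version with singletons is weaker. To see the difference, forget the hypothesis $\kappa^\omega=\kappa$ for a moment and suppose $\kappa^+\le2^\omega$. Take distinct $r_x\in\{0,1\}^\omega$ for $x<\kappa^+$ such that $\kappa^+$ of them begin with $0$ and $\kappa^+$ begin with $1$, and let $g(x,y)$ be the first place where $r_x,r_y$ differ. Among $\kappa^+$ points two agree on their first $n$ digits, so the singleton version holds. But let $\mathcal A$ consist of $\kappa^+$ disjoint doubletons, each with one real beginning with $0$ and one beginning with $1$. Any two members $a,b$ contain $x\in a$, $y\in b$ with $g(x,y)=0$, and $(\ast)$ fails for $n=1$. In our situation $\kappa\ge2^\omega$, so $\kappa^+$ distinct reals do not even exist, and $g$ must come from somewhere else.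

Two further difficulties remain after $g$ is found, and the construction must meet both. The new point $\alpha$ must be close to the points of $V_0(\alpha)$, while $g(x,\alpha)$ may be small there; so $g$ has to be changed along the way without destroying $(\ast)$. And $(\ast)$ speaks of disjoint sets, while the neighbourhoods of different points may overlap.

## Consequences of $\kappa^\omega=\kappa$; $\Delta$-systems

From now on $\kappa^\omega=\kappa$, except where another hypothesis is stated. Then $\kappa\ge2^\omega$, so $\kappa$ is uncountable, and $\operatorname{cf}\kappa>\omega$ because $\kappa^{\operatorname{cf}\kappa}>\kappa$ by König's theorem. Moreover $(\kappa^+)^\omega=\kappa^+$: every function $\omega\to\kappa^+$ is bounded by some $\beta<\kappa^+$, and $|\beta|^\omega\le\kappa$ for each such $\beta$.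

A *$\Delta$-system* with root $R$ is a family of sets any two distinct members of which intersect exactly in $R$; for example $\{0,x\}$ ($0<x<\kappa^+$) form a $\Delta$-system with root $\{0\}$.

**Lemma 2 ($\Delta$-system lemma).** Every family of $\kappa^+$ distinct countable sets has a subfamily of size $\kappa^+$ that is a $\Delta$-system.

*Proof.* (This is an instance of Kunen, *Set Theory*, II.1.6.) Take $\kappa^+$ distinct members $A_\xi$ ($\xi<\kappa^+$). Their union has size at most $\kappa^+$, so we may assume $A_\xi\subset\kappa^+$. The set $T=\{\xi<\kappa^+:\operatorname{cf}\xi=\omega_1\}$ is stationary, since the supremum of the first $\omega_1$ elements of any club is in the club and has cofinality $\omega_1$. For $\xi\in T$ the countable set $A_\xi\cap\xi$ is bounded in $\xi$. By Fodor's lemma there are $\gamma<\kappa^+$ and a stationary $T'\subset T$ with $A_\xi\cap\xi\subset\gamma$ for $\xi\in T'$. As $\gamma$ has at most $\kappa$ countable subsets, there are a set $R$ and a stationary $T''\subset T'$ with $A_\xi\cap\xi=R$ for all $\xi\in T''$. Choose $\xi_\nu\in T''$ ($\nu<\kappa^+$) recursively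 with $\xi_\nu>\xi_\mu$ and $\xi_\nu>\sup A_{\xi_\mu}$ for all $\mu<\nu$. For $\mu<\nu$ we get $A_{\xi_\mu}\cap A_{\xi_\nu}\subset A_{\xi_\nu}\cap\xi_\nu=R$, and $R$ is contained in both. $\square$

## Walks on $\kappa^+$ for regular $\kappa$

**Lemma 3.** If $\operatorname{cf}\kappa>\omega$, there is $g:[\kappa^+]^2\to\omega$ satisfying $(\ast)$.

This section proves it for regular $\kappa$, which suffices for the negative answer (take $\kappa=(2^\omega)^+$). So let $\kappa$ be regular and uncountable; nothing else is used about $\kappa$ here.

Let $C_0=\emptyset$ and $C_{\beta+1}=\{\beta\}$, and for limit $\beta<\kappa^+$ let $C_\beta$ be a club in $\beta$ of order type $\operatorname{cf}\beta\le\kappa$. For $x<y<\kappa^+$ write $C_y\setminus x=\{z\in C_y:z\ge x\}$. This set is nonempty, and its minimum lies in $[x,y)$. Stepping from $y$ to $\min(C_y\setminus x)$ and repeating, we walk down from $y$ and reach $x$ after finitely many steps. Let $\rho(x,y)$ be the number of steps: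
$$\rho(x,x)=0,\qquad \rho(x,y)=1+\rho\bigl(x,\min(C_y\setminus x)\bigr)\quad(x<y).$$
Extend $\rho$ symmetrically. For finite $m<n$ we have $\rho(m,n)=n-m$, since successors allow only unit steps. If $C_\omega=\omega$, then $\rho(3,\omega)=1$ and $\rho(3,\omega+2)=3$, along the walk $\omega+2,\ \omega+1,\ \omega,\ 3$. If $C_\omega$ is the set of even numbers, then $\rho(3,\omega)=2$.

Let $S=\{\delta<\kappa^+:\operatorname{cf}\delta=\kappa\}$. It is stationary, since the supremum of the first $\kappa$ elements of a club lies in that club and in $S$.

**Step 1: walks started far up pass through $\delta$.** This step makes the function additive, so that large values can be accumulated. Claim: if $\delta\in S$ and $y>\delta$, there is $\eta(\delta,y)<\delta$ such that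
$$\rho(x,y)=\rho(\delta,y)+\rho(x,\delta)\qquad\text{for all }x\in(\eta(\delta,y),\delta).\tag{2}$$
Let $y_0=y$, $y_{j+1}=\min(C_{y_j}\setminus\delta)$ be the walk from $y$ to $\delta$, ending with $y_k=\delta$, $k=\rho(\delta,y)\ge1$. For $j<k$ we have $y_j>\delta$, and we check that $\sup(C_{y_j}\cap\delta)<\delta$, where $\sup\emptyset=0$. If $y_j$ is a successor, the only element of $C_{y_j}$ is at least $\delta$, so $C_{y_j}\cap\delta=\emptyset$. If $y_j$ is a limit and $C_{y_j}\cap\delta$ were unbounded in $\delta$, its order type would be at least $\operatorname{cf}\delta=\kappa$; as $C_{y_j}$ also has elements $\ge\delta$, its order type would exceed $\kappa$, a contradiction. Let $\eta(\delta,y)$ be the maximum of the finitely many suprema. If $\eta(\delta,y)<x<\delta$, then $C_{y_j}$ has no element in $[x,\delta)$ for $j<k$, so $C_{y_j}\setminus x=C_{y_j}\setminus\delta$. Hence the walk from $y$ to $x$ begins $y_0,\dots,y_k=\delta$ and continues as the walk from $\delta$ to $x$. This is (2).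

**Step 2: members of $\mathcal A$ far from $\delta$.** Fix $\mathcal A$ as in $(\ast)$. This step finds, below many $\delta$, sets $a\in\mathcal A$ with all walks from $\delta$ into $a$ long. Claim: for every $n\ge1$ there is a club $D_n\subset\kappa^+$ such that for all $\delta\in S\cap D_n$ and $\eta<\delta$ there is $a\in\mathcal A$ with $a\subset(\eta,\delta)$ and $\rho(x,\delta)\ge n$ for all $x\in a$.

For $n=1$: given $\eta<\kappa^+$, at most $\kappa$ members of $\mathcal A$ meet $\eta+1$, because they are disjoint. So some $a\in\mathcal A$ lies above $\eta$; put $\varphi(\eta)=\sup a+1$ for one such $a$. Let $D_1$ be the club of limit ordinals closed under $\varphi$. If $\delta\in D_1$ and $\eta<\delta$, the chosen $a$ lies in $(\eta,\delta)$, and $\rho(x,\delta)\ge1$ for every $x<\delta$.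

Given $D_n$, the set $S\cap D_n$ is stationary, hence unbounded, and we let $D_{n+1}$ be the club of its limit points. Let $\delta\in S\cap D_{n+1}$ and $\eta<\delta$. Pick $\delta'\in S\cap D_n$ with $\eta<\delta'<\delta$, and then by the property of $D_n$ pick $a\in\mathcal A$ with $a\subset(\max(\eta,\eta(\delta',\delta)),\delta')$ and $\rho(x,\delta')\ge n$ on $a$. By (2), for $x\in a$, $\rho(x,\delta)=\rho(\delta',\delta)+\rho(x,\delta')\ge1+n$.

**Step 3: $\rho$ satisfies $(\ast)$.** We transfer the long walks from $\delta$ to a whole set $b$ above $\delta$. It suffices to treat $n\ge1$. Pick $\delta\in S\cap D_n$ and $b\in\mathcal A$ with $\min b>\delta$. Since $b$ is countable and $\operatorname{cf}\delta=\kappa>\omega$, we have $\eta=\sup_{y\in b}\eta(\delta,y)<\delta$. By Step 2 there is $a\in\mathcal A$ with $a\subset(\eta,\delta)$ and $\rho(x,\delta)\ge n$ on $a$. By (2), $\rho(x,y)\ge\rho(x,\delta)\ge n$ for $x\in a$, $y\in b$. Since $a$ lies below $\delta$ and $b$ above it, $a\ne b$. So $g=\rho$ works. $\square$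

## Scales for singular $\kappa$

Now let $\kappa$ be singular with $\theta=\operatorname{cf}\kappa>\omega$. This completes Lemma 3; it is needed only for the full generality of the theorems. We use a theorem of Shelah (Abraham–Magidor, *Cardinal Arithmetic*, Handbook of Set Theory, Thm 2.23). There are regular cardinals $\kappa_i$ ($i<\theta$), strictly increasing and cofinal in $\kappa$, with $\kappa_0>\theta$, and functions $f_\alpha\in\prod_{i<\theta}\kappa_i$ ($\alpha<\kappa^+$) that are $<^*$-increasing and $<^*$-cofinal. Here $f<^*f'$ means that $\{i:f(i)\ge f'(i)\}$ is bounded in $\theta$.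

For $\alpha<\beta$ let $d(\alpha,\beta)=\sup\{i:f_\alpha(i)\ge f_\beta(i)\}<\theta$, the last place where the order of the values is wrong. Let $\pi:\theta\to\omega$ have all fibres unbounded in $\theta$, and put $g=\pi\circ d$, extended symmetrically. Let $\mathcal A=\{a_\xi:\xi<\kappa^+\}$ and $n$ be given. We shall find two members of $\mathcal A$ with $g(x,y)=n$ throughout.

**Step 1: a small model and its characteristic function.** This step provides a bound for functions in a hull. Let $\chi$ be a large regular cardinal and $<_\chi$ a well-order of $H(\chi)$. Because of the well-order, the structure $(H(\chi),\in,<_\chi)$ has definable Skolem functions, called Skolem terms below; the hull of a set $Y$ consists of the values $F(\bar y)$ of Skolem terms on finite tuples from $Y$ and is an elementary submodel. Take $M_0\prec(H(\chi),\in,<_\chi)$ with $|M_0|=\theta$, $\theta+1\subset M_0$ and $\langle a_\xi\rangle,\langle f_\alpha\rangle,\langle\kappa_i\rangle\in M_0$. Put $\mu(i)=\sup(M_0\cap\kappa_i)$; then $\mu(i)<\kappa_i$, because $\kappa_i$ is regular and greater than $\theta$.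

**Step 2: a member of $\mathcal A$ above $\mu$.** As $\mu\in\prod\kappa_i$, there is $\alpha^*$ with $\mu<^*f_\alpha$ for all $\alpha\ge\alpha^*$. At most $\kappa$ members of $\mathcal A$ meet $\alpha^*$, so we may choose $\xi$ with $\min a_\xi\ge\alpha^*$. Since $a_\xi$ is countable and $\operatorname{cf}\theta>\omega$, there is $i_1<\theta$ with $\mu(j)<f_y(j)$ for all $j\ge i_1$ and $y\in a_\xi$.

**Step 3: members of $\mathcal A$ that are high at one coordinate.** Claim: there is $i_2<\theta$ such that for all $i\ge i_2$ and $\zeta<\kappa_i$ some $\eta<\kappa^+$ has $f_x(i)>\zeta$ for all $x\in a_\eta$. Otherwise there are an unbounded $I\subset\theta$ and counterexamples $\zeta_i<\kappa_i$ ($i\in I$). Let $h(i)=\zeta_i$ on $I$ and $h(i)=0$ off $I$. Choose $\alpha$ with $h<^*f_\beta$ for $\beta\ge\alpha$, and $\eta$ with $\min a_\eta\ge\alpha$. As $a_\eta$ is countable and $\operatorname{cf}\theta>\omega$, for all large $i\in I$ we have $f_x(i)>\zeta_i$ for all $x\in a_\eta$. This contradicts the choice of $\zeta_i$.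

**Step 4: a hull that grows only at coordinates up to $i^*$.** Pick $i^*\ge i_1,i_2$ with $\pi(i^*)=n$. Let $\zeta=\sup_{y\in a_\xi}f_y(i^*)$; it is less than $\kappa_{i^*}$, which is regular and uncountable. Let $N$ be the Skolem hull of $M_0\cup\kappa_{i^*}$. Claim: for $j>i^*$ every element of $N\cap\kappa_j$ is at most $\mu(j)$. Such an element is $F(m,\varepsilon)$ with $F$ a Skolem term, $m$ a finite tuple from $M_0$ and $\varepsilon\in\kappa_{i^*}^{\ell}$, $\ell<\omega$. Let $\sigma$ be the supremum of those values $F(m,\varepsilon')$, $\varepsilon'\in\kappa_{i^*}^{\ell}$, that are ordinals less than $\kappa_j$. There are at most $\kappa_{i^*}<\kappa_j$ of them, so $\sigma<\kappa_j$ by regularity. As $\sigma$ is definable from $m,\kappa_{i^*},\kappa_j\in M_0$, we have $\sigma\in M_0\cap\kappa_j$. Hence $F(m,\varepsilon)\le\sigma\le\mu(j)$.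

**Step 5: the two sets.** Since $i^*\ge i_2$, some $\eta<\kappa^+$ has $f_x(i^*)>\zeta$ for all $x\in a_\eta$. The parameters $i^*,\zeta$ and the sequences are in $N$, so by elementarity we may take $\eta\in N$. Then $a_\eta\in N$ is countable, $N$ contains a surjection from $\omega$ onto it, and $\omega\subset N$; so $a_\eta\subset N$. Let $x\in a_\eta$, $y\in a_\xi$. For $j>i^*$ we have $f_x(j)\in N\cap\kappa_j$, so $f_x(j)\le\mu(j)<f_y(j)$, while $f_x(i^*)>\zeta\ge f_y(i^*)$. Therefore $x\ne y$. Also $x<y$, since $y<x$ would give $f_y<^*f_x$. So $d(x,y)=i^*$ and $g(x,y)=\pi(i^*)=n$. Finally $a_\eta\ne a_\xi$, because $x\ne y$ for all such $x,y$ and the sets are nonempty. $\square$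

## Relations that meet every large set

Property $(\ast)$ supplies one pair at a time. We shall need a point related to $\kappa^+$ others, so that we can iterate.

**Lemma 4.** Let $|B|=\kappa^+$ and let $\sim$ be a symmetric relation on $B$ such that every $B'\subset B$ with $|B'|=\kappa^+$ contains distinct $\gamma,\gamma'$ with $\gamma\sim\gamma'$. Then $\kappa^+$ many $\gamma\in B$ satisfy $|\{\beta\in B:\gamma\sim\beta\}|=\kappa^+$.

*Proof.* Let $G$ be the set of such $\gamma$ and suppose $|G|\le\kappa$. Pick recursively $\gamma_\xi\in B\setminus G$ ($\xi<\kappa^+$), different from all earlier ones and related to none of them. At stage $\xi$ there are at most $\kappa$ earlier points, and each excludes at most $\kappa$ elements because it is not in $G$; so a choice exists. The set $\{\gamma_\xi:\xi<\kappa^+\}$ contradicts the hypothesis. $\square$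

## The space on $\kappa^+$

We prove Theorem A. By Lemma 3, fix $g$ with $(\ast)$.

**Step 1: bookkeeping.** Every countable sequence must get its chance to converge. By $(\kappa^+)^\omega=\kappa^+$ we can list all injective sequences $s:\omega\to\kappa^+$ as $(s_\alpha)_{\alpha<\kappa^+}$, each occurring $\kappa^+$ times. For each $s$ there is then $\alpha$ with $s_\alpha=s$ and $\operatorname{ran}s\subset\alpha$, because the range of $s$ is bounded.

**Step 2: the recursion.** By recursion on $\alpha$ we define countable sets $V_n(\alpha)\subset\alpha+1$ ($n<\omega$) and symmetric values $h(x,\alpha)\in\omega$ ($x<\alpha$); $W_n$ is as in (1). Call $s_\alpha=(a_i)_{i<\omega}$ *good at $\alpha$* if $\operatorname{ran}s_\alpha\subset\alpha$ and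

* (G1) $V_i(a_i)\times V_j(a_j)\subset W_i$ for all $i<j$;
* (G2) each $x$ lies in $V_i(a_i)$ for only finitely many $i$.

If $s_\alpha$ is good at $\alpha$, put $V_n(\alpha)=\{\alpha\}\cup\bigcup_{i\ge n}V_i(a_i)$ and
$$h(x,\alpha)=\begin{cases}\max\{i:x\in V_i(a_i)\}&\text{if }x\in V_0(\alpha)\setminus\{\alpha\},\\ g(x,\alpha)&\text{if }x\in\alpha\setminus V_0(\alpha).\end{cases}$$
Otherwise put $V_n(\alpha)=\{\alpha\}$ and $h(x,\alpha)=g(x,\alpha)$ for all $x<\alpha$. In both cases
$$x<\alpha,\ x\notin V_0(\alpha)\ \Longrightarrow\ h(x,\alpha)=g(x,\alpha).\tag{3}$$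

To see the recursion at work, let $g=\rho$ with $C_\omega=\omega$. No sequence is good at a finite $\alpha$, so $V_n(m)=\{m\}$ for $m<\omega$, and $h(m,m')=m'-m$ for $m<m'<\omega$. If $s_\omega=(0,1,2,\dots)$, then (G1) asks that $j-i\ge i$ for $i<j$, which fails for $i=2,j=3$, and $\omega$ is isolated. If $s_\omega=(2^i)_{i<\omega}$, then $2^j-2^i\ge2^i\ge i$, so $s_\omega$ is good. Then $V_n(\omega)=\{\omega\}\cup\{2^i:i\ge n\}$, $h(2^i,\omega)=i$, and $h(3,\omega)=\rho(3,\omega)=1$.

**Step 3: three invariants.** These are what is needed for a topology with a diagonal of degree $\omega$. By induction on $\alpha$: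

(a) $\alpha\in V_{n+1}(\alpha)\subset V_n(\alpha)\subset\alpha+1$, each $V_n(\alpha)$ is countable, and $\bigcap_nV_n(\alpha)=\{\alpha\}$. Only the last claim needs a word: in the good case a point $x\ne\alpha$ of the intersection would lie in $V_i(a_i)$ for infinitely many $i$, against (G2).

(b) If $\beta\in V_n(\alpha)$, there is $m$ with $V_m(\beta)\subset V_n(\alpha)$. If $\beta=\alpha$, take $m=n$. Otherwise $\beta\in V_i(a_i)$ for some $i\ge n$, and the induction hypothesis for $a_i$ gives $m$ with $V_m(\beta)\subset V_i(a_i)\subset V_n(\alpha)$.

(c) $V_n(\alpha)^2\subset W_n$. Let $s_\alpha$ be good. If $x,y\in V_i(a_i)$ with $i\ge n$, then $(x,y)\in W_i\subset W_n$ by induction. If $x\in V_i(a_i)$ and $y\in V_j(a_j)$ with $n\le i<j$, then $(x,y)\in W_i\subset W_n$ by (G1); the opposite order follows by symmetry. If $x\in V_i(a_i)$ with $i\ge n$, then $h(x,\alpha)\ge i\ge n$. If $s_\alpha$ is not good, $V_n(\alpha)^2=\{(\alpha,\alpha)\}$.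

**Step 4: the topology and its diagonal.** Let $X=\kappa^+$. By (a) and (b) the sets $V_n(\alpha)$ form a base of a topology on $X$, and $\{V_n(\alpha)\}_n$ is a neighbourhood base at $\alpha$. So $X$ is first countable and locally countable, and $T_1$ since $\bigcap_nV_n(\alpha)=\{\alpha\}$. The sets $U_n=\bigcup_\alpha V_n(\alpha)^2$ are open and contain $\Delta_X$, and by (c) $\bigcap_nU_n\subset\bigcap_nW_n=\Delta_X$, as $h$ takes finite values. So $\Delta(X)=\omega$.

**Step 5: the modified colouring $h$ still satisfies $(\ast)$.** This disposes of the first difficulty: we changed $g(x,\alpha)$ only for the countably many $x\in V_0(\alpha)$. Let $\mathcal A$ and $n$ be as in $(\ast)$. For $a\in\mathcal A$ put $\hat a=\bigcup_{x\in a}V_0(x)$, a countable set containing $a$. The map $a\mapsto\hat a$ is countable-to-one, since only countably many disjoint nonempty sets fit into one countable set. So we may thin $\mathcal A$, keeping size $\kappa^+$, until this map is injective and, by Lemma 2, the $\hat a$ form a $\Delta$-system with root $R$. The root is countable, so only countably many $a$ meet it; discard them.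 For distinct remaining $a,b$ we have $a\cap\hat b\subset\hat a\cap\hat b=R$, so $a\cap\hat b\subset a\cap R=\emptyset$; likewise $b\cap\hat a=\emptyset$. Hence for $x\in a$, $y\in b$ we have $x\notin V_0(y)$ and $y\notin V_0(x)$, and $h(x,y)=g(x,y)$ by (3), whichever of $x,y$ is larger. Property $(\ast)$ of $g$ for the thinned family gives the required pair.

It remains to show $e(X)\le\kappa$. Let $A\subset X$ with $|A|=\kappa^+$. We find an accumulation point of $A$, all of whose neighbourhoods meet $A$ in an infinite set.

**Step 6: making the overlaps uniform.** This prepares for the second difficulty, that neighbourhoods of different points may intersect. Put $C_\gamma=V_0(\gamma)$. Since $\gamma=\max C_\gamma$, the sets $C_\gamma$ are distinct. By Lemma 2, shrink $A$, keeping size $\kappa^+$, so that $\{C_\gamma:\gamma\in A\}$ is a $\Delta$-system with root $R$, and drop countably many points so that $A\cap R=\emptyset$. There are at most $(2^\omega)^\omega\le\kappa$ possible sequences $\langle V_k(\gamma)\cap R\rangle_{k<\omega}$, so after a further shrinking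
$$V_k(\gamma)\cap R=Q_k\qquad\text{for all }\gamma\in A,\ k<\omega.\tag{4}$$
By (a), $\langle Q_k\rangle$ is decreasing and $\bigcap_kQ_k\subset\{\gamma\}\cap R=\emptyset$.

**Step 7: choosing the sequence.** We want a sequence in $A$ whose $i$-th term is close to order $i$ to all later ones, outside the root. For distinct $\gamma,\gamma'\in A$ let $\gamma\sim_n\gamma'$ mean
$$h(x,y)\ge n\quad\text{for all }x\in C_\gamma\setminus R,\ y\in C_{\gamma'}\setminus R.$$
The sets $C_\gamma\setminus R$ ($\gamma\in A$) are pairwise disjoint and countable, and nonempty because they contain $\gamma$. By Step 5 every subset of $A$ of size $\kappa^+$ contains distinct $\gamma,\gamma'$ with $\gamma\sim_n\gamma'$. So Lemma 4 applies to $\sim_n$ on every $B\subset A$ of size $\kappa^+$. Put $B_0=A$; given $B_i$ of size $\kappa^+$, choose $\gamma_i\in B_i$ such that $B_{i+1}=\{\beta\in B_i:\gamma_i\sim_i\beta\}$ has size $\kappa^+$. As $\gamma_i\notin B_{i+1}$, the $\gamma_i$ are distinct, and for $i<j$ we have $\gamma_j\in B_j\subset B_{i+1}$, so $\gamma_i\sim_i\gamma_j$.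

**Step 8: $(\gamma_i)$ satisfies (G1) and (G2).** This qualifies the sequence for the recursion. For (G1) let $i<j$, $x\in V_i(\gamma_i)$ and $y\in V_j(\gamma_j)\subset V_i(\gamma_j)$. If $x\in R$, then $x\in Q_i\subset V_i(\gamma_j)$ by (4), so $(x,y)\in V_i(\gamma_j)^2\subset W_i$ by (c). If $y\in R$, then $y\in V_i(\gamma_j)\cap R=Q_i\subset V_i(\gamma_i)$, so $(x,y)\in V_i(\gamma_i)^2\subset W_i$. If $x,y\notin R$, then $h(x,y)\ge i$ because $\gamma_i\sim_i\gamma_j$. In this way the invariant (c) handles the root and $(\ast)$ handles the rest.

For (G2), a point $x\in R$ lies in $V_i(\gamma_i)$ if and only if $x\in Q_i$, which happens for finitely many $i$, since the $Q_i$ decrease with empty intersection. A point $x\notin R$ lies in at most one $C_\gamma$, $\gamma\in A$.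

**Step 9: the accumulation point.** By Step 1 choose $\alpha$ with $s_\alpha=(\gamma_i)$ and $\operatorname{ran}s_\alpha\subset\alpha$. By Step 8, $s_\alpha$ is good at $\alpha$, so $V_n(\alpha)\supset\{\gamma_i:i\ge n\}$ for every $n$. Thus $\alpha$ is an accumulation point of $A$, and $A$ is not closed and discrete. Therefore $e(X)\le\kappa$, and $e(X)^{\Delta(X)}\le\kappa^\omega=\kappa<\kappa^+=|X|$. This proves Theorem A and answers the question negatively. $\blacksquare$

The result is consistent with the theorem of Alas. The cover of $X$ by the countable sets $V_0(\alpha)$ has no subcover of size at most $\kappa$, so $L(X)=\kappa^+$.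

## All diagonal degrees, and GCH

We prove Theorem B.

**Part 1, Step 1: a sum with prescribed invariants.** We correct $e$ and $\Delta$ by adding summands. Let $\kappa^\tau=\kappa$. Then $\tau<2^\tau\le\kappa$, and $\kappa\le\kappa^\omega\le\kappa^\tau=\kappa$. Let $X$ be the space of Theorem A, $D$ the discrete space of size $\kappa$, and $Z$ the cofinite space of size $\tau$ from Example 1. Put $X'=X\oplus D\oplus Z$, a $T_1$ space of size $\kappa^+$.

**Part 1, Step 2: the extent.** A closed discrete subset of $X'$ splits into closed discrete subsets of the summands, of sizes at most $\kappa$, at most $\kappa$, and finite. And $D$ is closed and discrete. So $e(X')=\kappa$.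

**Part 1, Step 3: the diagonal degree.** The degree $\Delta$ is monotone under subspaces: restrict the open sets to the square of the subspace. So $\Delta(X')\ge\Delta(Z)=\tau$. For the other bound, index families of open supersets of the three diagonals by $\tau$, with repetitions: $U_\xi\subset X^2$, $U'_\xi\subset D^2$, $U''_\xi\subset Z^2$ for $\xi<\tau$. The sets $U_\xi\cup U'_\xi\cup U''_\xi$ are open in $(X')^2$. As the three squares are disjoint, the intersection of these sets is the union of the three diagonals, which is $\Delta_{X'}$. Hence $\Delta(X')=\max(\omega,\omega,\tau)=\tau$.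

So $e(X')^{\Delta(X')}=\kappa^\tau=\kappa<\kappa^+=|X'|$. For a given $\tau$, $\kappa=2^\tau$ satisfies $\kappa^\tau=\kappa$. If $2^\kappa=\kappa^+$, then Proposition 1 gives $|Y|\le2^{\kappa\tau}=2^\kappa=\kappa^+$ for every $T_1$ space $Y$ with $e(Y)=\kappa$, $\Delta(Y)=\tau$. So $\kappa^+$ is the maximum.

**Part 2: the classification under GCH.** We decide for which $\kappa,\tau$ Part 1 applies, and use Proposition 1 for the others. Suppose $\operatorname{cf}\kappa>\tau$, so that $\kappa>\tau$. Every function $\tau\to\kappa$ is bounded in $\kappa$, and for infinite $\beta<\kappa$ we have $|\beta|^\tau\le2^{|\beta|\tau}=(|\beta|\tau)^+\le\kappa$. So $\kappa^\tau=\kappa$, and Part 1 gives a space with $e=\kappa$, $\Delta=\tau$ and $\kappa^+>\kappa^\tau$ points. Now suppose $\operatorname{cf}\kappa\le\tau$. If $\kappa\le\tau$, then $\kappa^\tau=2^\tau=2^{\kappa\tau}$. If $\tau<\kappa$, then $\kappa^\tau\ge\kappa^{\operatorname{cf}\kappa}\ge\kappa^+=2^\kappa=2^{\kappa\tau}$. In both cases Proposition 1 gives $|X|\le2^{\kappa\tau}\le\kappa^\tau$. $\blacksquare$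

## A locally compact Hausdorff version from $2^\kappa=\kappa^+$

The space of Theorem A is not Hausdorff. By Step 9 some sequence $s$ is good at some $\alpha$. Since $s$ occurs $\kappa^+$ times, there is $\alpha'>\alpha$ with $s_{\alpha'}=s$; goodness depends only on data defined at or below the terms of $s$, so $s$ is good at $\alpha'$ too. Then $V_n(\alpha)\cap V_m(\alpha')$ contains a tail of $s$ for all $n,m$, and $\alpha,\alpha'$ cannot be separated.

The remedy is to let only sequences cofinal in $\delta$ converge to $\delta$, with $V_i(a_i)$ shrunk into disjoint intervals. Now $\delta$ has room for one sequence only, and this sequence must come from whichever $A$ we are later asked about. The set $A\cap\delta$ has to be guessed, and the extra hypothesis pays for the guess.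

Assume $\kappa^\omega=\kappa$ and $2^\kappa=\kappa^+$. Let $S_0=\{\delta<\kappa^+:\operatorname{cf}\delta=\omega\}$, a stationary set. Shelah's theorem (*Diamonds*, Proc. AMS 138 (2010)) says: if $\kappa$ is uncountable and $2^\kappa=\kappa^+$, then $\diamondsuit_S$ holds for every stationary $S\subset\{\delta<\kappa^+:\operatorname{cf}\delta\ne\operatorname{cf}\kappa\}$. As $\operatorname{cf}\kappa\ne\omega$, it applies to $S_0$. There are sets $A_\delta\subset\delta$ ($\delta\in S_0$) such that for every $A\subset\kappa^+$ the set $\{\delta\in S_0:A\cap\delta=A_\delta\}$ is stationary.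

**Step 1: the recursion.** Fix $g$ with $(\ast)$ and let $X=\kappa^+$. We define $V_n(\delta)$ and $h(x,\delta)$ ($x<\delta$) by recursion on $\delta$, with $W_n$ as in (1). Let $\delta\in S_0$, and suppose there are a strictly increasing sequence $(a_i)$ in $A_\delta$, cofinal in $\delta$, and integers $k_i\ge i$ such that $V^i:=V_{k_i}(a_i)$ satisfies
$$V^{i+1}\subset(a_i,a_{i+1}]\ \text{ for all }i,\qquad V^i\times V^j\subset W_i\ \text{ for }i<j.\tag{5}$$
Then choose such, and put $V_n(\delta)=\{\delta\}\cup\bigcup_{i\ge n}V^i$, $h(x,\delta)=i$ for $x\in V^i$, and $h(x,\delta)=g(x,\delta)$ for the other $x<\delta$. This makes sense, because $V^0\subset a_0+1$ and (5) make the $V^i$ disjoint. In all remaining cases, including $\delta\notin S_0$, put $V_n(\delta)=\{\delta\}$ and $h(x,\delta)=g(x,\delta)$.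

**Step 2: the invariants again.** We check (a)–(c) and $(\ast)$ for $h$. (a) The $V_n(\delta)\subset\delta+1$ are countable, decreasing and contain $\delta$, and they intersect in $\{\delta\}$ because the $V^i$ are disjoint. (b) If $\delta\ne\beta\in V_n(\delta)$, then $\beta\in V^i=V_{k_i}(a_i)$ for some $i\ge n$, and by induction $V_m(\beta)\subset V^i\subset V_n(\delta)$ for some $m$. (c) $V_n(\delta)^2\subset W_n$: for $i\ge n$, $(V^i)^2=V_{k_i}(a_i)^2\subset W_{k_i}\subset W_i\subset W_n$ by induction and $k_i\ge i$; for $n\le i<j$, $V^i\times V^j\subset W_i\subset W_n$ by (5); and $h(x,\delta)=i\ge n$ for $x\in V^i$ with $i\ge n$. As before, (3) holds, and (3) with the countability of the $V_0(x)$ is all that Step 5 of the proof of Theorem A used. So $h$ satisfies $(\ast)$.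

Hence the $V_n(\alpha)$ form a base of a first countable, locally countable $T_1$ topology, and $\Delta(X)=\omega$ as in Step 4 of the proof of Theorem A.

**Step 3: small neighbourhoods stay near their point.** This is the property that the Theorem A space lacks. Claim:
$$\text{if }\varepsilon<\gamma,\text{ there is }k\text{ with }V_k(\gamma)\cap(\varepsilon+1)=\emptyset.\tag{6}$$
This is clear if $V_n(\gamma)=\{\gamma\}$ for all $n$. Otherwise choose $k\ge1$ with $a_{k-1}\ge\varepsilon$, where $(a_i)$ is the sequence used at $\gamma$. For $i\ge k$ we have $V^i\subset(a_{i-1},a_i]$, so all elements of $V_k(\gamma)$ exceed $a_{k-1}\ge\varepsilon$.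

**Step 4: Hausdorff, locally compact, zero-dimensional.** For $\alpha<\gamma$, the set $V_0(\alpha)\subset\alpha+1$ is disjoint from $V_k(\gamma)$ for some $k$ by (6); so $X$ is Hausdorff. Each $V_n(\delta)$ is compact, by induction on $\delta$. Singletons are compact. Otherwise, given an open cover, the member containing $\delta$ contains $V_m(\delta)$ for some $m\ge n$, and the rest of $V_n(\delta)$ lies in $\bigcup_{n\le i<m}V^i$, a finite union of sets $V_{k_i}(a_i)$ that are compact by the induction hypothesis. So each $V_n(\delta)$ is compact and open, hence clopen in the Hausdorff space $X$, and $X$ is locally compact and zero-dimensional.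

**Step 5: thinning $A$.** Let $A\subset X$ with $|A|=\kappa^+$. We make neighbourhoods disjoint; with (6) this is easier than before. The sets $V_0(\gamma)$ ($\gamma\in A$) are distinct, as $\gamma=\max V_0(\gamma)$. By Lemma 2 choose $A'\subset A$ of size $\kappa^+$ such that $\{V_0(\gamma):\gamma\in A'\}$ is a $\Delta$-system with root $R$. Pick $\varepsilon<\kappa^+$ above $\sup R$ and shrink $A'$ so that $\min A'>\varepsilon$. By (6) each $\gamma\in A'$ has some $k$ with $V_k(\gamma)\cap(\varepsilon+1)=\emptyset$; shrinking again, one $k^*$ works for all $\gamma\in A'$. For distinct $\gamma,\gamma'\in A'$ the intersection $V_{k^*}(\gamma)\cap V_{k^*}(\gamma')$ is contained in $R\subset\varepsilon+1$, so it is empty. For distinct $\gamma,\gamma'\in A'$ let $\gamma\sim_n\gamma'$ mean that $h(x,y)\ge n$ for all $(x,y)\in V_{k^*}(\gamma)\times V_{k^*}(\gamma')$. By $(\ast)$ for $h$, the relation $\sim_n$ satisfies the hypothesis of Lemma 4 on every $B\subset A'$ of size $\kappa^+$.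

**Step 6: a guessed $\delta$ and a model below it.** We need the sequence to be cofinal in a $\delta$ where $A$ was guessed. Let $\chi$ be a large regular cardinal, and take an increasing continuous chain of models $M_\xi\prec H(\chi)$ ($\xi<\kappa^+$) of size $\kappa$, with $\kappa\subset M_0$, with $\kappa,A',k^*,h,\langle V_n(\alpha)\rangle\in M_0$ and $\xi\in M_{\xi+1}$. Each $M_\xi\cap\kappa^+$ is an ordinal below $\kappa^+$, since a nonzero $\beta\in M_\xi\cap\kappa^+$ has a surjection $\kappa\to\beta$ in $M_\xi$, so $\beta\subset M_\xi$. The map $\xi\mapsto M_\xi\cap\kappa^+$ is continuous and nondecreasing, so $M_\delta\cap\kappa^+=\delta$ for club many $\delta$. By $\diamondsuit_{S_0}$ fix such a $\delta\in S_0$ with $A\cap\delta=A_\delta$, and put $M=M_\delta$. Let $(d_i)$ be increasing and cofinal in $\delta$; each $d_i$ is in $M$.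

**Step 7: the sequence below $\delta$.** We repeat the choice from Theorem A inside $M$. Put $B_0=A'$. Given $B_i\in M$ with $B_i\subset A'$ and $|B_i|=\kappa^+$, Lemma 4 gives $\kappa^+$ many $\gamma\in B_i$ with $|\{\beta\in B_i:\gamma\sim_i\beta\}|=\kappa^+$. By elementarity we may choose such a $\gamma_i\in M$ with $\gamma_i>d_i$ and, if $i>0$, $\gamma_i>\gamma_{i-1}$. Let $B_{i+1}=\{\beta\in B_i:\gamma_i\sim_i\beta\}$, again a member of $M$ of size $\kappa^+$. Then $(\gamma_i)$ is strictly increasing and cofinal in $M\cap\kappa^+=\delta$, $\gamma_i\in A\cap\delta=A_\delta$, and $\gamma_i\sim_i\gamma_j$ for $i<j$.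

**Step 8: the first alternative applies at $\delta$.** By (6) choose $k_i\ge\max(i,k^*)$ with $V_{k_i}(\gamma_i)\subset(\gamma_{i-1},\gamma_i]$ for $i\ge1$, and $k_0\ge k^*$. Since $V_{k_i}(\gamma_i)\subset V_{k^*}(\gamma_i)$ and $\gamma_i\sim_i\gamma_j$, we have $V_{k_i}(\gamma_i)\times V_{k_j}(\gamma_j)\subset W_i$ for $i<j$. So (5) holds for $(\gamma_i),(k_i)$, and the first alternative was used at $\delta$. The sequence $(a_i)$ chosen there need not be ours, but it lies in $A_\delta=A\cap\delta$, and $V_n(\delta)\supset\{a_i:i\ge n\}$ for every $n$. Thus $\delta$ is an accumulation point of $A$, and $A$ is not closed and discrete. Therefore $e(X)\le\kappa$. $\blacksquare$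

Under GCH, $\kappa=\omega_1$ satisfies both hypotheses, and the space has $\omega_2$ points while $e(X)^{\Delta(X)}\le\omega_1$. As GCH is consistent relative to ZFC, ZFC (if consistent) does not prove $|X|\le e(X)^{\Delta(X)}$ for locally compact Hausdorff spaces.
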